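# Simple symmetric Venn diagrams for every prime number of curves

## 1. Venn diagrams, rotations, and squares of the cube

By the Jordan curve theorem a simple closed curve $\gamma$ in the plane has a bounded side $\operatorname{int}(\gamma)$ and an unbounded side $\operatorname{ext}(\gamma)$. Both are open and connected, and so are connected the sets $\gamma\cup\operatorname{int}(\gamma)$ and $\gamma\cup\operatorname{ext}(\gamma)$.

**Definition (Venn diagram).** A *Venn diagram* of the subsets of $[n]=\{1,\dots,n\}$ is a collection of $n$ simple closed curves $\gamma_1,\dots,\gamma_n$ in the plane such that any two distinct curves meet in finitely many points, each of them a transversal crossing (no tangential touching, no shared arcs), and such that for every $S\subseteq[n]$ the *region of $S$*,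
$$\bigcap_{i\in S}\operatorname{int}(\gamma_i)\cap\bigcap_{i\in[n]\setminus S}\operatorname{ext}(\gamma_i),$$
is nonempty and connected.

Example. Take $n=2$ and two unit circles centered at $(\pm\frac12,0)$. They cross transversally at $(0,\pm\frac{\sqrt3}2)$, so there are $V=2$ crossings, $E=4$ arcs, and by Euler's formula $4$ faces. Around a crossing we see the four sets $\emptyset,\{1\},\{1,2\},\{2\}$, so each set is realized by exactly one face.

**Definition (simple, symmetric).** A Venn diagram is *simple* if no three curves pass through a common point. It is *symmetric* if there is a point $c$ such that the rotation $\rho$ about $c$ by $2\pi/n$ satisfies, after relabeling, $\rho(\gamma_i)=\gamma_{i+1}$, with indices modulo $n$.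

Example. The diagram above is simple, and it is symmetric with $c=0$, since rotation by $\pi$ exchanges the circles. For $n=3$ take three unit circles whose centers lie at distance $\frac12$ from $c=0$ at the angles $\pi/3,-\pi/3,\pi$; call them $1,2,3$. The rotation by $2\pi/3$ permutes them cyclically. Circles 1 and 2 have centers $(\frac14,\pm\frac{\sqrt3}4)$. They meet on the $x$-axis where $(x-\frac14)^2+\frac3{16}=1$, that is, at $x=\frac{1\pm\sqrt{13}}4\approx 1.151,\,-0.651$. Circle 3 has center $(-\frac12,0)$ and meets the $x$-axis only at $\frac12$ and $-\frac32$. So it passes through neither point, and by symmetry there are no triple points. The distance between centers is $\frac{\sqrt3}2<2$, so the six crossings are transversal. The union is connected, so $V=6$, $E=12$, and there are $8$ faces. The point $x\approx1.151$ is outside circle 3, and around it we see $\emptyset,\{1\},\{1,2\},\{2\}$. The point $x\approx-0.651$ is inside circle 3, and around it we see $\{3\},\{1,3\},\{1,2,3\},\{2,3\}$. All eight sets occur among eight faces, hence each exactly once.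

**Definition (monotone).** A Venn diagram is *monotone* if for every $S\ne[n]$ the region of $S$ shares an edge (an arc of a curve) with the region of some $S\cup\{y\}$, $y\notin S$, and for every $S\ne\emptyset$ with the region of some $S\setminus\{x\}$, $x\in S$.

Example. In the diagram for $n=2$ the regions around a crossing come in the order $\emptyset,\{1\},\{1,2\},\{2\}$, and consecutive ones share an edge, so it is monotone.

The rest is combinatorics of subsets of the cyclic group $Z:=\mathbb Z_n$. We write $X\cup a$, $X\setminus a$ for $X\cup\{a\}$, $X\setminus\{a\}$, and $X+a$ for the translate of $X$. In examples a set is written as a string of digits, so $034$ means $\{0,3,4\}$.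

**Definition (cube squares).** A *cube square* is a set $\{X,\,X\cup a,\,X\cup b,\,X\cup\{a,b\}\}$ with $a\ne b$ and $a,b\notin X$, viewed as a quadrilateral with these corners. Its four edges join sets that differ in one element. An edge $\{X,X\cup a\}$ has *direction* $a$ and *lower endpoint* $X$. Opposite edges of a cube square have the same direction.

Example. $\{0,03,05,035\}$ is a cube square with $X=\{0\}$, $a=3$, $b=5$. The edges $\{0,03\}$ and $\{05,035\}$ both have direction $3$.

**Definition (gaps).** For $\emptyset\ne X\subset Z$ and $x\in X$, let $\mathrm{next}_X(x)$ and $\mathrm{pred}_X(x)$ be the cyclically next and previous elements of $X$, and let $g_X^+(x),g_X^-(x)\in\{1,\dots,n\}$ be the distances to them; if $|X|=1$ both are $n$. The numbers $g_X^+(x)$ are the *gaps* of $X$. We write $[x,y)$ for the cyclic interval $x,x+1,\dots,y-1$.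

Example. For $n=7$ and $X=03$ we have $g_X^+(0)=3$ and $g_X^-(0)=g_X^+(3)=4$.

## 2. Existence exactly for prime $n$

For which $n$ can $n$ curves form a Venn diagram that is at once simple and symmetric? In particular, does one exist for every prime $n$? The second question comes from Hugo Akitaya, Jean Cardinal, Stefan Felsner, Linda Kleist, Robert Lauff, "Facet-Hamiltonicity", arXiv:2411.02172 (2024); its statement calls it an open problem. The answer is yes.

**Theorem A.** For every prime $n$ there is a simple symmetric Venn diagram of $n$ curves.

**Theorem B.** Let $n\ge2$. A simple symmetric Venn diagram of $n$ curves exists if and only if $n$ is prime; if $n$ is composite there is not even a non-simple symmetric one. For prime $n\ge5$ the diagram constructed below is moreover monotone.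

Section 1 settled $n=2$ and $n=3$. We treat composite $n$ first, since it is short. After that $n\ge5$ is prime throughout.

## 3. Composite $n$: a closed path around the center

Let $n=dm$ with $1<d<n$, and suppose a symmetric Venn diagram exists, simple or not. We derive a contradiction.

**Step 1: a closed path that stays in one region and winds around $c$.** Let $S=\{i:d\mid i\}$, a nonempty proper subset of the index set with $S+d=S$. Its region $R_S$ is nonempty, open and connected. Since $\rho(\operatorname{int}\gamma_i)=\operatorname{int}\gamma_{i+1}$, we have $\rho^d(R_S)=R_S$. An open connected plane set minus a point is path connected, so we can choose $x\in R_S\setminus\{c\}$ and a path $\alpha$ in $R_S\setminus\{c\}$ from $x$ to $\rho^d x$. As $\rho^{dm}$ is the identity, the concatenation $L=\alpha\cdot\rho^d\alpha\cdots\rho^{(m-1)d}\alpha$ is a closed path in $R_S$. The map $\rho^d$ rotates by $2\pi/m$, so the angle change of $\alpha$ about $c$ is $2\pi(\frac1m+k)$ for some integer $k$. Hence $L$ has winding number $1+mk$ about $c$, which is nonzero because $m\ge2$.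

**Step 2: $c$ is inside every curve.** Let $i\in S$. Then $L\subset\operatorname{int}\gamma_i$. The complement of $\operatorname{int}\gamma_i$ is connected, unbounded and disjoint from $L$, so $L$ has winding number $0$ about each of its points. Hence every point about which $L$ has nonzero winding number lies in $\operatorname{int}\gamma_i$. In particular $c\in\operatorname{int}\gamma_i$. Applying powers of $\rho$, which fixes $c$, we get $c\in\operatorname{int}\gamma_j$ for all $j$.

**Step 3: the region of a singleton is empty.** Let $j\notin S$ and $i\in S$. Then $L\subset\operatorname{ext}\gamma_j$, so the connected set $\gamma_j\cup\operatorname{int}\gamma_j$ is disjoint from $L$. It contains $c$, so the winding number of $L$ is the same nonzero constant on all of it. By Step 2, $\gamma_j\cup\operatorname{int}\gamma_j\subset\operatorname{int}\gamma_i$. The region of $\{j\}$ is contained in $\operatorname{int}\gamma_j\cap\operatorname{ext}\gamma_i=\emptyset$, a contradiction. So no symmetric Venn diagram exists for composite $n$.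

**From now on $n\ge5$ is prime.** We use this only as follows: $n\ge5$ is odd, $3\nmid n$, and no set $\emptyset\ne X\subsetneq Z$ is fixed by a nonzero translation (a nonzero $a$ generates $\mathbb Z_n$, so $X+a=X$ would force $X=Z$ or $X=\emptyset$).

## 4. Venn diagrams as dual curves of quadrangulations

The purpose of this section is to replace curves by a tiling of the sphere.

**Proposition 1.** Let $\Sigma$ be a cell decomposition of the sphere with vertices labeled bijectively by $2^Z$, all faces cube squares, such that every $S\ne Z$ is joined by an edge to some $S\cup x$ and every $S\ne\emptyset$ to some $S\setminus x$. In each square draw the two segments joining midpoints of opposite edges, and let $\Gamma_x$ be the union of the segments that cross edges of direction $x$. With the point $\emptyset$ at infinity, $(\Gamma_x)_{x\in Z}$ is a simple monotone Venn diagram.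

*Proof.*

**Step 1: $\Gamma_x$ is a union of circles.** The corners of a square have four different labels, so each edge lies on two different squares. A square with a direction-$x$ edge has exactly two of them, opposite each other, and contributes one segment. So segments continue across edges, and $\Gamma_x$ is a disjoint union of $k$ circles. Its complement in the sphere has $k+1$ components.

**Step 2: there is one circle.** Start at a vertex $S\ni x$ and repeatedly go up along an edge of $\Sigma$. We reach $Z$ through sets containing $x$, along edges of directions other than $x$, so without meeting $\Gamma_x$. Hence all vertices containing $x$ lie in one component of $\Sigma\setminus\Gamma_x$. Going down from $S\not\ni x$ to $\emptyset$, we see that all vertices avoiding $x$ lie in one component. Every piece of a square cut along $\Gamma_x$ contains a vertex, so there are at most two components, and $k\le1$. On the way up from $\emptyset$ to $Z$ an edge of direction $x$ is used, so $k\ge1$. Thus $\Gamma_x$ is a simple closed curve. Its complement has exactly two components, one with all vertices $S\ni x$, the other with all vertices $S\not\ni x$. The latter contains $\emptyset$, so the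 interior of $\Gamma_x$ contains exactly the vertices $S\ni x$.

**Step 3: crossings.** Distinct curves meet only in centers of squares, and each center is a transversal crossing of exactly two curves.

**Step 4: regions.** The two segments cut each square into four quarters, one at each corner. A point off all curves lies in a quarter attached to a unique vertex $S$ (or on a half-edge at $S$, or is $S$) and can be joined to $S$ off the curves, so it is inside exactly the curves $\Gamma_x$ with $x\in S$. Hence the region of $S$ is the union of the quarters at $S$, an open disc around the vertex $S$; for $S=\emptyset$ the point at infinity is removed from the disc, which leaves it connected. All regions are nonempty and connected.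

**Step 5: monotonicity.** An edge $\{S,S\cup y\}$ of $\Sigma$ crosses $\Gamma_y$ at its midpoint, so the regions of $S$ and $S\cup y$ share an edge there. $\square$

So the goal is a quadrangulation $\Sigma$ of the sphere with vertex set $2^Z$, each set once, with all faces cube squares, and invariant under translation. Section 15 turns translation invariance into a rotation.

## 5. Sweeps, and five curves from six transpositions

**Definition (sweep).** Let $B\subset Z$ and $L\subset Z\setminus B$ with $r=|L|$. A *word* $w$ is an ordering of $L$. Adding its letters to $B$ one by one gives a chain $\mathrm{ch}(w)$: $B=S_0\subset S_1\subset\dots\subset S_r=B\cup L$; the *rank* of $S_k$ is $k$. A *sweep* is a sequence of words $w_0,\dots,w_N$, consecutive ones differing by one transposition of adjacent letters, such that for every set $S$ the indices $i$ with $S\in\mathrm{ch}(w_i)$ form an interval (possibly empty). Its *support* is the set of all $S$ that occur.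

Example. For $n=5$, $B=\emptyset$, $L=Z$ consider
$$34012,\quad 30412,\quad 30142,\quad 30124,\quad 03124,\quad 01324,\quad 01234,$$
where the swapped positions are $(2,3),(3,4),(4,5),(1,2),(2,3),(3,4)$. The sets met are, in rank 1: $3,0$; in rank 2: $34,03,01$; in rank 3: $034,013,012$; in rank 4: $0134,0123$. No set returns after it has been left, so this is a sweep.

**Lemma 2.** If $\mathrm{ch}(w_0)\cap\mathrm{ch}(w_N)=\{B,B\cup L\}$ and $r\ge2$, the sweep defines a disc tiled by cube squares, whose vertices are the support (each once), with boundary $\mathrm{ch}(w_0)\cup\mathrm{ch}(w_N)$. Each vertex lies on a chain of edges from $B$ to $B\cup L$.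

*Proof.* We draw the sweep in the plane. Put the $t$-th set ($t=0,1,\dots$) that appears at rank $k$ at the point $(t,k)$. By the interval property no set returns after being replaced, so points correspond bijectively to the support. Draw the chain of $w_i$ as the polyline $\pi_i$ through the points $(t_k(i),k)$, $0\le k\le r$. It is the graph of a piecewise linear function of the height.

A step $w_i\to w_{i+1}$ swaps the letters at positions $k,k+1$ for some $0<k<r$. This changes exactly the set of rank $k$, and the new set has not occurred before; so $t_k$ increases by $1$. The region between $\pi_i$ and $\pi_{i+1}$ consists of two triangles with the common side from $(t_k,k)$ to $(t_k+1,k)$ and with apexes $(t_{k-1},k-1)$ and $(t_{k+1},k+1)$. It is a quadrilateral with corners labeled $S_{k-1},S_k,S_k',S_{k+1}$, where $S_{k+1}$ is $S_{k-1}$ plus the two swapped letters; this is a cube square.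

The functions $\pi_i$ increase pointwise with $i$. So the quadrilaterals tile the region between $\pi_0$ and $\pi_N$. Two segments of polylines between the same two heights have ordered endpoints, so they coincide, share one endpoint, or are disjoint; hence the quadrilaterals meet along edges and vertices of the polylines. At every rank $0<k<r$ the sets of $w_0$ and $w_N$ differ, so $t_k(N)\ge1>0=t_k(0)$. Thus $\pi_0$ and $\pi_N$ meet only at heights $0$ and $r$, and the region is a disc with the stated boundary. Each vertex lies on some $\pi_i$. $\square$

**The case $n=5$ by hand.** The first and last chains of the example meet only in $\emptyset$ and $Z$, so Lemma 2 gives a disc of six squares. Its last word $01234$ is its first word $34012$ translated by $2$. So the translates of the disc by $0,2,4,6,8$ can be glued cyclically, each along its last chain to the next one along its first chain, into a sphere. Apart from the last chain and the ends, the disc has the vertices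
$$3;\quad 34,\ 03;\quad 034,\ 013;\quad 0134,$$
one from each of the $6=(2^5-2)/5$ translation classes of nonempty proper subsets (for $2$-sets the classes are "difference 1" and "difference 2", for $3$-sets the same for the complements). So every subset of $\mathbb Z_5$ occurs exactly once, and Proposition 1 applies, since every vertex lies on a chain from $\emptyset$ to $Z$.

For general $n$ one would need $(2^n-2)/n$ swaps that lead from some ordering to a translate of it and meet every translation class exactly once. We need structure on $2^Z$ to organize this.

## 6. Sparse sets and grids of prefixes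

**Definition (sparse sets, blocks, words).** A nonempty $X\subset Z$ is *sparse* if all its gaps are $\ge2$; $\mathcal T$ is the set of sparse sets. For $T\in\mathcal T$ the *blocks* are the intervals $[x,x^+)$, $x\in T$, where $x^+=\mathrm{next}_T(x)$; the block has length $g_T^+(x)$ (so $n$ if $|T|=1$). A block is *odd* if its length is odd and *trivial* if its length is $2$. Its *block word* is $x+1,x+2,\dots,x^+-2$, of length two less than the block.

Example. For $n=7$, $T=03$ has the odd block $[0,3)=\{0,1,2\}$ with word $1$ and the block $[3,0)=\{3,4,5,6\}$ with word $4\,5$. The set $T=05$ has the trivial block $[5,0)$ with empty word and the odd block $[0,5)$ with word $1\,2\,3$.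

For $\emptyset\ne S\subsetneq Z$ let $T(S)=\{i\in S:i-1\notin S\}$, the set of starting points of the runs of $S$. If $i\in T(S)$ then $i+1\notin T(S)$, so $T(S)\in\mathcal T$. On a block $[x,x^+)$ of $T(S)$ the indicator of $S$ begins with $1$ at $x$, drops to $0$ once, and stays $0$ up to $x^+-1\notin S$. So for given $T$ the sets $S$ with $T(S)=T$ are exactly those that look like $1^a0^b$ with $a,b\ge1$ on each block of $T$. Equivalently,
$$P_T:=\{S:T(S)=T\}=\{T\cup(\text{a prefix of each block word})\},\qquad 2^Z\setminus\{\emptyset,Z\}=\bigsqcup_{T\in\mathcal T}P_T. \tag{1}$$

Put $\theta(S):=Z\setminus(S-1)$. This map reverses inclusion and commutes with translations. The least element of $P_T$ is $T$. The greatest contains everything except the last element $x^+-1$ of each block, so it is $\theta(T)$. All block words together have $n-2|T|$ letters. Since $n$ is odd and $|T|\le n/2$,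
$$n-2|T|\ge1, \tag{2}$$
so $T\ne\theta(T)$.

Example. For $n=7$, $T=03$: $P_T=\{03,013,034,0134,0345,01345\}$, a $2\times3$ grid, and $\theta(T)=01345$.

**Definition (cuts).** For $a\in T$, called a *cut*, let $\mathrm{word}(T,a)$ be the concatenation of the block words in cyclic order, starting with the block $[a,a^+)$. If $[a,a^+)$ is trivial, then $\mathrm{word}(T,a)=\mathrm{word}(T,a^+)$.

Example. $\mathrm{word}(03,0)=1\,4\,5$ and $\mathrm{word}(03,3)=4\,5\,1$, while $\mathrm{word}(05,5)=\mathrm{word}(05,0)=1\,2\,3$.

With base set $T$, the chain of $\mathrm{word}(T,a)$ runs inside $P_T$ from $T$ to $\theta(T)$.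

## 7. Strips between neighboring sparse sets, and why one cut is not enough

Two sparse sets that differ in one element have chains that can be joined by squares without any further vertices, provided both chains use the same cut.

**Lemma 3 (strips).** Let $A=B\cup i$ with $A,B\in\mathcal T$, $i\notin B$, and let $s\in B$. There is a disc of cube squares, with no vertices except those of the two chains below, whose boundary consists of $\mathrm{ch}(\mathrm{word}(B,s))$, the edge $\{B,A\}$, $\mathrm{ch}(\mathrm{word}(A,s))$ and the edge $\{\theta(A),\theta(B)\}$ (of direction $i-1$).

*Proof.* First compare the two words. Let $[x,x^+)$ be the block of $B$ that contains $i$. As $A$ is sparse, $i$ lies in the range $x+2,\dots,x^+-2$. So $i-1,i$ are consecutive letters of its block word, and $\mathrm{word}(B,s)=\alpha\,(i-1)\,i\,\beta$. In $A$ this block is split into $[x,i)$ and $[i,x^+)$, with words $x+1,\dots,i-2$ and $i+1,\dots,x^+-2$. As $s\ne i$, we get $\mathrm{word}(A,s)=\alpha\beta$.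

Now sweep. With base $B$ and $r=|\alpha|+|\beta|+2=n-2|B|$, start from $\alpha\,(i-1)\,i\,\beta$, swap $i-1$ and $i$, move $i$ left across $\alpha$, then move $i-1$ right across $\beta$. The last word is $i\,\alpha\,\beta\,(i-1)$. The steps change the ranks
$$|\alpha|+1;\qquad |\alpha|,\dots,1;\qquad |\alpha|+2,\dots,r-1,$$
so each rank strictly between $0$ and $r$ changes exactly once. Before the change the set of that rank contains neither of $i-1,i$, or only $i-1$, or both; after it, the set contains $i$ and not $i-1$. So this is a sweep, its end chains meet only at the ends, and only sets of the end chains occur. By (2) for $A$ we have $r=n-2|A|+2\ge3$, so Lemma 2 applies. The last chain is $B$, then $A\cup(\text{prefixes of }\alpha\beta)$, then $\theta(B)$. Here $A\cup\alpha\cup\beta=\theta(A)=\theta(B)\setminus(i-1)$. So the last chain is the edge $\{B,A\}$, the chain of $\mathrm{word}(A,s)$, and the edge $\{\theta(A),\theta(B)\}$. $\square$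

Example. For $n=7$, $B=5$, $A=05$, $i=0$, $s=5$: the words are $6\,0\,1\,2\,3\to0\,6\,1\,2\,3\to0\,1\,6\,2\,3\to0\,1\,2\,6\,3\to0\,1\,2\,3\,6$.

**A first plan.** Arrange all sparse sets on a closed cycle $H$ in which neighbors differ by one element. Over each edge of $H$ put a strip, and glue consecutive strips along their chains. The result is an annulus. Its lower boundary is $H$ and its upper boundary is $\theta(H)$; then one must close both ends by discs containing the vertices $\emptyset$ and $Z$. The simplest choice is to use the same cut $s$ in the two strips that meet at $T$, so that they can be glued directly.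

**Where it stops.** Over $T$ this shows only the sets of one chain, namely $n-2|T|+1$ of them. If the block words have lengths $\ell_1,\ell_2,\dots$, then $P_T$ has $\prod(\ell_j+1)$ elements, and this exceeds $1+\sum\ell_j=n-2|T|+1$ as soon as two of the $\ell_j$ are positive. The missing sets lie in no other $P_{T'}$, so they occur in no other strip. For $n=7$, $T=03$ and $s=0$ the chain is $03,013,0134,01345$, and $034,0345$ are missing.

So at such a $T$ the two strips must arrive with different cuts $a,b$, and the chains of $\mathrm{word}(T,a)$ and $\mathrm{word}(T,b)$ must bound a disc whose vertices are exactly $P_T$. We next find pairs of cuts for which we can build such a disc.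

## 8. Layering across an odd block

For disjoint nonempty words $B_1,\dots,B_k$ ($k\ge1$), disjoint from a base set $B$, let $P(B_1,\dots,B_k)$ be the family of sets $B\cup(\text{a prefix of each }B_j)$.

**Lemma 4 (layering).** If $w_0,\dots,w_N$ is a sweep with support $P(B_1,\dots,B_k)$ and $C=c_1\cdots c_\ell$ ($\ell\ge1$) is a further disjoint word, there is a sweep with support $P(B_1,\dots,B_k,C)$ from $w_0C$ to $Cw_*$, where $w_*=w_0$ if $\ell$ is odd and $w_*=w_N$ if $\ell$ is even.

*Proof.* The idea is to run the given sweep back and forth, moving one letter of $C$ to the left between two runs. Stage $j$ ($0\le j\le\ell$) consists of the words $c_1\cdots c_j\,w\,c_{j+1}\cdots c_\ell$, with $w$ running through $w_0,\dots,w_N$ for even $j$ and backwards for odd $j$. Between stages $j$ and $j+1$ the letter $c_{j+1}$ moves left across $w$ step by step, where $w$ is the word with which stage $j$ ended and stage $j+1$ begins. The first word is $w_0C$. The last stage runs forward if $\ell$ is even and ends at $w_N$, backwards if $\ell$ is odd and ends at $w_0$.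

It remains to check the interval property and the support. Write a set as $(x,j)$, with $x\in P(B_1,\dots,B_k)$ and the first $j$ letters of $C$. Let *least* $=B$ and *greatest* be the extreme elements of $P(B_1,\dots,B_k)$; they differ. In stage $j$ the chain consists of (least, $i$) for $i\le j$, of $(x,j)$ for $x\in\mathrm{ch}(w)$, and of (greatest, $i$) for $i\ge j$. In the transition $j\to j+1$, when $c_{j+1}$ stands after the prefix $u$ of $w$, the chain consists of

* (least, $i$) for $i\le j$;
* $(x,j)$ for $x\in\mathrm{ch}(w)$ with $|x\setminus B|\le|u|$;
* $(x,j+1)$ for $x\in\mathrm{ch}(w)$ with $|x\setminus B|\ge|u|$;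
* (greatest, $i$) for $i\ge j+1$.

Here $|u|$ decreases from $|w|$ to $0$.

If $x$ is neither least nor greatest, $(x,j)$ occurs in stage $j$ exactly while $x\in\mathrm{ch}(w)$, which is a nonempty interval because the support of the given sweep is all of $P(B_1,\dots,B_k)$. If $x$ is in the chain of the word with which stage $j$ starts, $(x,j)$ also occurs in a final part of the transition $j-1\to j$. If $x$ is in the chain of the word with which stage $j$ ends, $(x,j)$ also occurs in an initial part of the transition $j\to j+1$. It occurs nowhere else. Together this is a nonempty interval.

If $x$ is greatest, $(x,j)$ occurs from the very beginning until the first step of the transition $j\to j+1$ (always, if $j=\ell$). If $x$ is least, $(x,j)$ occurs from the end of the transition $j-1\to j$ (from the beginning, if $j=0$) to the very end. No other sets occur, and all sets $(x,j)$ do. $\square$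

Example. Take the sweep $w_0=xy$, $w_1=yx$ with support $P(x,y)$. Layering with $C=c$ gives $xyc,\,yxc,\,ycx,\,cyx,\,cxy$: we end with $C$ in front of the old word. Layering with $C=cd$ starts at $xycd$ and ends at $cdyx$: now $C$ is in front, but the rest has been reversed to $w_1$, so the last word is not a cyclic rotation of the first. This is why odd blocks matter below.

A single word $B_1$ with $N=0$ is a sweep with support $P(B_1)$. By induction with Lemma 4, using that the first word is $w_0C$, for any $B_1,\dots,B_k$ there is a sweep that starts at $B_1B_2\cdots B_k$ and has support $P(B_1,\dots,B_k)$.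

**Definition (linked cuts).** Cuts $a,b\in T$ are *linked* in $T\in\mathcal T$ if there is an odd block $[q,q^+)$ of $T$ with
$$\{\mathrm{word}(T,a),\mathrm{word}(T,b)\}=\{\mathrm{word}(T,q),\mathrm{word}(T,q^+)\}.$$

In particular the two ends $q,q^+$ of an odd block are linked. If $|T|=1$, the unique cut is linked to itself, because the only block has odd length $n$.

Example. For $n=7$, the cuts $0,3$ are linked in $T=03$ via $[0,3)$. In $T=05$ the cuts $0,5$ are linked via $[0,5)$, and both give the word $1\,2\,3$.

**Lemma 5 (discs $D_T$).** Let $T\in\mathcal T$ and let $a,b$ be linked in $T$. There is a complex $D_T$ of cube squares with vertex set exactly $P_T$ (each once), which is either the path $\mathrm{ch}(\mathrm{word}(T,a))=\mathrm{ch}(\mathrm{word}(T,b))$, or a disc bounded by the chains of $\mathrm{word}(T,a)$ and $\mathrm{word}(T,b)$, which meet only in $T$ and $\theta(T)$. Every vertex of $D_T$ lies on a chain of edges in $D_T$ from $T$ to $\theta(T)$.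

*Proof.* Let $[q,q^+)$ be the odd block. Its length is odd and at least $2$, so its word $C$ has odd length $\ge1$. Let $r$ be the concatenation of the other block words in cyclic order from $q^+$. Then $\mathrm{word}(T,q^+)=rC$ and $\mathrm{word}(T,q)=Cr$.

If $r$ is empty, both words equal $C$ and $P_T$ is the chain of $C$; take this path.

Otherwise apply Lemma 4 with base $T$ to a sweep that starts at $r$ and whose support is the prefix family of the other nonempty block words. As $|C|$ is odd, we obtain a sweep from $rC$ to $Cr$ with support $P_T$. Its end chains meet only at the ends: a proper nonempty prefix of $rC$ contains the first letter of $r$ and lacks the last letter of $C$, while a proper nonempty prefix of $Cr$ either contains no letter of $r$ or contains all of $C$. There are at least two letters, so Lemma 2 applies. $\square$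

Example. For $n=7$, $T=03$: $C=1$, $r=4\,5$, and the sweep $4\,5\,1\to4\,1\,5\to1\,4\,5$ gives two squares with the six vertices of $P_T$.

## 9. The sphere, given a disc $\Delta$ and linked cuts

We can now say exactly what is still needed.

**Proposition 6.** Suppose that

1. $\Delta$ is a disc of cube squares, mapped to itself by translations, with vertex set $\{\emptyset\}\cup\mathcal T$ (each once), whose boundary is a cycle $H$ through every $T\in\mathcal T$ exactly once, with $\emptyset$ interior;
2. every $T\in\mathcal T$ is joined by an edge of $\Delta$ to $T\setminus x$ for some $x\in T$;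
3. to each edge $e$ of $H$ a cut $c(e)$ belonging to the lower endpoint of $e$ is assigned, translation-equivariantly, such that for every $T\in\mathcal T$ the cuts of the two $H$-edges at $T$ are linked in $T$.

Then there is a cell decomposition $\Sigma$ of the sphere that satisfies the hypotheses of Proposition 1 and on which $\mathbb Z_n$ acts by cell-preserving maps that translate the labels. It contains $\Delta$, $\theta(\Delta)$ and, for every $T\in\mathcal T$, the complex $D_T$ of Lemma 5 for the cuts of the two $H$-edges at $T$.

*Proof.*

**Step 1: the pieces.** The map $\theta$ sends cube squares to cube squares, since $\theta(X\cup a)=\theta(X)\setminus(a-1)$, and commutes with translations. So $\overline\Delta=\theta(\Delta)$ is a disc with interior vertex $\theta(\emptyset)=Z$ and boundary cycle $\theta(H)$. For $T\in\mathcal T$ take $D_T$ from Lemma 5 for the cuts of the two $H$-edges at $T$. For each edge $e=\{B,A\}$ of $H$, $B$ the lower endpoint, take the strip of Lemma 3 with $s=c(e)\in B$.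

**Step 2: invariance.** No nonzero translation fixes a set $T\in\mathcal T$, hence none fixes an edge of $H$, as its two ends have different sizes. So choose the $D_T$ and the strips for one representative of each translation orbit, and transport them to the rest of the orbit. By equivariance of $c$ the translated pieces are again pieces as required in Step 1.

**Step 3: the annulus.** At $T$, with $H$-edges $e,e'$, glue the strip of $e$ to $D_T$ along $\mathrm{ch}(\mathrm{word}(T,c(e)))$ and the strip of $e'$ to $D_T$ along $\mathrm{ch}(\mathrm{word}(T,c(e')))$; if $D_T$ is a path, the two strips are glued to each other along it. A strip is a disc whose boundary consists of a bottom edge, a top edge and two disjoint side chains running from bottom to top. Gluing a disc $D_T$, a bigon from $T$ to $\theta(T)$, along one of its sides to a side chain leaves a disc of the same kind. So going once around $H$ we glue such discs cyclically, bottom to bottom and top to top, and obtain an annulus. Its lower boundary is $H$. Its upper boundary is $\theta(H)$, since the top edge of the strip of $e$ is $\theta(e)$.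

**Step 4: the sphere and its vertices.** Gluing $\Delta$ along $H$ and $\overline\Delta$ along $\theta(H)$ gives a sphere $\Sigma$ tiled by cube squares. The strips have no vertices outside the $D_T$'s. So the vertices of $\Sigma$ are $\emptyset$, $Z$ and the elements of $\bigsqcup_TP_T$, each once; by (1) every subset of $Z$ occurs exactly once.

**Step 5: neighbors above and below.** Let $S\in P_T$. If $S\ne\theta(T)$, then $S$ has an upper neighbor in $D_T$, since it lies on a chain from $T$ to $\theta(T)$. If $S=\theta(T)$, apply $\theta$ to the edge $\{T\setminus x,T\}$ of condition 2: it joins $\theta(T)$ to $\theta(T\setminus x)=\theta(T)\cup(x-1)$. Likewise, if $S\ne T$ it has a lower neighbor in $D_T$, and $T$ has the lower neighbor $T\setminus x$. Condition 2 for $T=\{0\}$ gives $\emptyset$ an upper neighbor, and its image under $\theta$ gives $Z$ a lower neighbor. $\square$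

It remains to construct $\Delta$ (Sections 10–12) and $c$ (Section 13). We build $\Delta$ by adding squares one at a time, each glued along a single boundary edge $\{X,Y\}$ by adding the same element to both ends: the edge is replaced by the path $X,\,X\cup p,\,Y\cup p,\,Y$. To make $H$ pass through every sparse set once, we partition $\mathcal T$ into pairs $\{V,W\}$, $W=V\cup x$, and let each pair be the two new vertices of one square. The work lies in choosing $p$ canonically so that $\{V\setminus p,W\setminus p\}$ is an edge that is already there.

## 10. A pairing of the sparse sets

Let $\mathcal K$ be the set of nonempty $K\subset Z$ with all gaps $\ge3$, and $K^{(4)}:=\{s\in K:g_K^-(s)\ge4\}$. For $T\in\mathcal T$ and $x\in T$ let $m(x)=m_T(x)$ be the number of consecutive gaps of length exactly $2$ of $T$ following $x$ before the first gap $\ge3$. As $n$ is odd, not all gaps of $T$ are $2$, so $m$ is well defined.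

Example. For $n=11$ and $T=\{0,2,4,7\}$ the gaps are $2,2,3,4$, so $m(0)=2$, $m(2)=1$, $m(4)=m(7)=0$.

**Lemma 7.** $(K,E)\mapsto K\sqcup(E-2)$ is a translation-equivariant bijection from $\{(K,E):K\in\mathcal K,\ E\subset K^{(4)}\}$ onto $\mathcal T$. Its inverse is $K=\{x\in T:m_T(x)\text{ even}\}$, $E=(T\setminus K)+2$.

*Proof.*

**The image is sparse.** Adding $s-2$ splits the gap $g\ge4$ before $s$ into $g-2\ge2$ and $2$.

**Every $T$ is an image, by the stated formula.** Let $T\in\mathcal T$ and define $K,E$ by the formula. If $x,x+2\in T$, then $m(x)=m(x+2)+1$, so they are not both in $K$; hence $K$ has no gap $2$, and all its gaps are $\ge3$. Elements followed by a gap $\ge3$ are in $K$, so $K\ne\emptyset$. If $x\in T\setminus K$, then $m(x)$ is odd, so $s=x+2\in T$ and $m(s)$ is even, that is, $s\in K$. If $|K|\ge2$, the element $\mathrm{pred}_K(s)\in T$ comes before $s-2\in T\setminus K$, at distance at least $2$, so $g_K^-(s)\ge4$; if $|K|=1$, then $g_K^-(s)=n\ge4$. So $E\subset K^{(4)}$ and $T=K\sqcup(E-2)$.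

**Uniqueness.** Let $T=K'\sqcup(E'-2)$ with $K'\in\mathcal K$ and $E'\subset K'^{(4)}$. An element $x\in T\setminus K'$ has $x+2\in E'\subset K'\subset T$. So if $m(x)=0$, then $x\in K'$. If $m(x)\ge1$, then $x+2\in T$, and $x\in K'$ holds if and only if $x+2\notin K'$: they are not both in $K'$, as its gaps are $\ge3$, and $x\notin K'$ forces $x+2\in K'$. By induction on $m(x)$, $x\in K'$ if and only if $m(x)$ is even. So $K'=K$ and $E'=E$. $\square$

Write $K(T),E(T)$ for the inverse.

**Definition ($\kappa$, $\varepsilon$, $p$).** For $x\in K\in\mathcal K$ let $\sigma_K(x)$ be the sequence of all $|K|$ gaps of $K$ read backwards, starting with the gap following $x$: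
$$\sigma_K(x)=(g_K^+(x),\,g_K^-(x),\,g_K^-(\mathrm{pred}_K\,x),\dots).$$
These sequences are distinct for distinct $x$, since no nonzero translation fixes $K$. Let $\kappa(K)$ be the $x$ with lexicographically largest $\sigma_K(x)$; in particular $g_K^+(\kappa(K))$ is the largest gap. Let $\varepsilon(K)$ be the first element $s$ in the list $\kappa,\mathrm{pred}_K\kappa,\mathrm{pred}_K^2\kappa,\dots$ with $g_K^-(s)\ge4$; it exists because $3\nmid n$, so not all gaps are $3$. For $T\in\mathcal T$ put $p(T)=\kappa(K(T))\in T$. All three are equivariant.

Example. For $T=\{0,2,4,7\}$, $n=11$: $K=\{0,4,7\}$, $E=\{4\}$. The gaps of $K$ are $4,3,4$, and $\sigma_K(0)=(4,4,3)$, $\sigma_K(4)=(3,4,4)$, $\sigma_K(7)=(4,3,4)$. So $\kappa(K)=0$, and as $g_K^-(0)=4$, also $\varepsilon(K)=0$. Hence $p(T)=0$.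

**Definition (pairs and their squares).** For $K\in\mathcal K$, $s=\varepsilon(K)$ and $E'\subset K^{(4)}\setminus s$, put
$$V=K\cup(E'-2),\qquad W=V\cup(s-2).$$
By Lemma 7 these *pairs* $\{V,W\}$ partition $\mathcal T$, and $K(V)=K(W)=K$, $p(V)=p(W)=\kappa(K)=:p$. As $s-2\notin K$, we have $s-2\ne p$, so
$$\mathrm{Sq}(V,W)=\{V\setminus p,\ W\setminus p,\ V,\ W\}$$
is a cube square. Its edges are the *base* $\{V\setminus p,W\setminus p\}$, the *removal edges* $r(V)=\{V\setminus p,V\}$ and $r(W)=\{W\setminus p,W\}$, and the *far edge* $f(V,W)=\{V,W\}$. A pair with $|K|=1$ is $V=\{p\}$, $W=\{p-2,p\}$; we call it a *root pair*, and its square is $\{\emptyset,\{p-2\},\{p\},\{p-2,p\}\}$.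

The edges $r(T)$ ($T\in\mathcal T$) and $f(V,W)$ (over all pairs) are all distinct: the upper endpoint determines $T$, respectively $W$, and $r(W)$ and $f(V,W)$ have different directions $p$ and $s-2$.

Example. For $n=7$ and $K=03$: $\kappa=3$ (it is followed by the gap $4$); $g_K^-(3)=3$, so $\varepsilon=0$. The pair is $V=03$, $W=035$ with $p=3$, and its base is $\{0,05\}$, which is the far edge of the root pair $0,\,05$.

## 11. The base of a square is an earlier edge

The next lemma makes the construction work: every base is a non-base edge of the square of another pair.

**Lemma 8.** Let $\{V,W\}$ be a non-root pair (so $|K|\ge2$), $p=\kappa(K)$, $s=\varepsilon(K)$.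

(a) If $g_K^-(p)=3$, then $\{V\setminus p,W\setminus p\}$ is a pair, with set $K'=K\setminus p$ and $\kappa(K')=p-3$. So the base is the far edge of that pair. Moreover $g_{K'}^+(p-3)\ge7$.

(b) If $g_K^-(p)\ge4$ (so $s=p$), put $A=W\setminus p$. Then $p(A)=p-2$ and $A\setminus(p-2)=V\setminus p\ne\emptyset$. So the base is $r(A)$.

*Proof.* Let $g_0=g_K^+(p)$, the largest gap of $K$.

**(a)** The gaps of $K'$ are those of $K$ with $3$ and $g_0$ replaced by $g_0+3$. As $g_K^-(p)=3$, $p$ is in neither $E(V)$ nor $E(W)$. Both sets are contained in $K'^{(4)}$, because deleting $p$ does not decrease the preceding gap of any other element. So by Lemma 7, $K(V\setminus p)=K(W\setminus p)=K'$, with the same sets $E$ as before. The gap $g_0+3$ after $p-3$ is the unique largest gap of $K'$, so $\kappa(K')=p-3$. Not all gaps of $K$ are $3$, so $g_0\ge4$ and $g_0+3\ge7$. It remains to see that $\varepsilon(K')=s$. In $K$ the search for $\varepsilon$ skips $p$ and continues with $p-3$ and backwards from there. In $K'$ it starts at $p-3$ and visits the same elements. Only the gap before $\mathrm{next}_K(p)$ differs, and it is $\ge4$ in both. So $\varepsilon(K')=s$, and $V\setminus p$, $W\setminus p$ differ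 exactly by $s-2$: they form a pair.

**(b)** *The set $K(A)$.* Since $s=p$, we have $p-2\in W$ and $\mathrm{pred}_W(p)=p-2$. In $A$ the gap after $p-2$ is $\ge4$, and all other elements of $A$ have the same following gap as in $W$. Let $J\ge1$ be maximal with $p-2,p-4,\dots,p-2J\in W$; this does not run around the circle, since not all gaps of $W$ are $2$. For $1\le j\le J$,
$$m_W(p-2j)=m_W(p)+j\ \text{ with } m_W(p)\text{ even (as }p\in K(W)),\qquad m_A(p-2j)=j-1.$$
For all other elements of $A$ we have $m_A=m_W$: the gap before $p-2J$ in $W$ is $\ge3$, so their run of $2$-gaps does not reach $p-2J$. By Lemma 7, $p-2j\in K$ if and only if $j$ is even, and $p-2j\in K(A)$ if and only if $j$ is odd. So with $h=\lfloor J/2\rfloor$, the set $K(A)$ arises from $K$ by deleting $p,p-4,\dots,p-4h$, which are consecutive elements of $K$, and inserting all $p-2j$ with $j$ odd, $1\le j\le J$.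

*Case $J=2h+1$.* The elements $p-4j$ ($0\le j\le h$) are replaced by $p-4j-2$. If $|K|=h+1$, then $K(A)=K-2$ and $\kappa(K(A))=p-2$ by equivariance. Otherwise $\mathrm{next}_K(p)$ is not moved, the gap after $p-2$ is $g_0+2$, the gap before the moved group is $2$ less than before, and the other gaps are unchanged. So the gap after $p-2$ is the unique largest, and $\kappa(K(A))=p-2$.

*Case $J=2h$, $h\ge1$.* The inserted elements are $p-2,p-6,\dots,p-4h+2$. If $|K|=h+1$, the gap after $p-2$ is $g_0+4$, and all others (if any) are $4$; so $\kappa(K(A))=p-2$.

Otherwise $|K|\ge h+2$, and we write $\sigma_K(p)=(g_0,4^h,v,b_1,\dots,b_q)$ with $q\ge0$; here $4^h$ means $h$ entries $4$, and $v=g_K^-(p-4h)$. The gaps of $K(A)$ read backwards from $p-2$ are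
$$(g_0+2,\;4^{h-1},\;v+2,\;b_1,\dots,b_q).$$
Here $g_0\ge4$ because $4$ is a gap of $K$, and $v\le g_0$, $b_i\le g_0$. If $v<g_0$, the gap after $p-2$ is the unique largest, and we are done. If $v=g_0$, the only other element followed by a gap $g_0+2$ is $z=\mathrm{pred}_K(p-4h)$, and $z\ne p$. The sequence of $K(A)$ from $z$ is $(g_0+2,b_1,\dots,b_q,g_0+2,4^{h-1})$. So we must show
$$(4^{h-1},\,g_0+2,\,b_1,\dots,b_q)>(b_1,\dots,b_q,\,g_0+2,\,4^{h-1}). \tag{3}$$
From $\sigma_K(p)>\sigma_K(z)$, where both begin with $g_0$, we know
$$(4^{h},\,g_0,\,b_1,\dots,b_q)>(b_1,\dots,b_q,\,g_0,\,4^{h}). \tag{4}$$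
If $q\ge h$, then (4) gives $4^h\ge(b_1,\dots,b_h)$, and $(4^{h-1},g_0+2)>4^h$; so (3) is decided within the first $h$ entries. If $q<h$, then (4) gives $4^q\ge(b_1,\dots,b_q)$. If this is strict, (3) follows, since $q\le h-1$. If it is an equality, comparing the next entries in (4) gives $4\ge g_0$, so $g_0=4$; then $v=4$ and all $b_i=4$, so all gaps of $K$ are $4$, contradicting that $n$ is odd.

So $p(A)=p-2$ in all cases, and $A\setminus(p-2)=W\setminus\{p,p-2\}=V\setminus p$, which is nonempty since $|V|\ge|K|\ge2$. $\square$

Example. For $n=11$, $K=\{0,4,7\}$: $p=s=0$ and $g_K^-(0)=4$, so we are in (b). With $E'=\emptyset$, $V=\{0,4,7\}$, $W=\{0,4,7,9\}$, $A=\{4,7,9\}$. Here $9,7\in W$ and $5\notin W$, so $J=2$, $h=1$, and $K(A)$ arises by deleting $0,7$ and inserting $9$: $K(A)=\{4,9\}$. Its gaps, read backwards from $9$, are $(6,5)=(g_0+2,v+2)$ with $g_0=4$, $v=3$. So $p(A)=9=p-2$.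

## 12. The disc $\Delta$

**Definition (parent).** For a non-root pair $\{V,W\}$ the *parent* is the pair $\{V\setminus p,W\setminus p\}$ in case (a) of Lemma 8, and the pair containing $A$ in case (b). Order the pairs by $|V|$, then by decreasing largest gap of $K$, with ties arbitrary. Root pairs have $|V|=1$ and non-root pairs $|V|\ge|K|\ge2$, so root pairs come first.

Example. For $n=7$ the pair $03,\,035$ has the root pair $0,\,05$ as parent, by (a). For $n=11$ the pair of $V=\{0,4,7\}$ has as parent the pair containing $A=\{4,7,9\}$. There $K(A)=\{4,9\}$ and $\varepsilon(K(A))=9$ (as $9$ is preceded by the gap $5$), so $A=\{4,9\}\cup(9-2)$ is the upper member, and the parent is $\{4,9\},\,\{4,7,9\}$.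

**Step 1: parents come strictly earlier.** We need this to add the squares one by one. In (a), $|V|$ drops by one. In (b), $|A|=|V|$, so the lower member of the parent has size $\le|V|$; and by the proof of Lemma 8 the largest gap increases by $2$ or $4$, except when $K(A)=K-2$. In that exceptional case $|K|=h+1\ge2$ and $J=2h+1\ge3$, so $p-4\in A$. The set $K(A)=K-2$ contains $p-2$ and $p-6$ as consecutive elements, so $g_{K(A)}^-(p-2)=4$. As $\kappa(K(A))=p-2$, we get $\varepsilon(K(A))=p-2$. Since $p-4\in A\setminus K(A)$, the set $A$ is the upper member of its pair, whose lower member has size $|V|-1$.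

**Step 2: each edge is the base of at most one non-root square.** We need this so that the edge we glue on is still on the boundary. If a far edge $f(V',W')$ is such a base, it is so via (a), with $p=p(V')+3$, $V=V'\cup p$, $W=W'\cup p$. If a removal edge $r(A)$ is such a base, it is so via (b), with $p=p(A)+2$, $W=A\cup p$, $V=W\setminus p(A)$. In both cases the edge determines the pair. Also $r(\{p\})=\{\emptyset,\{p\}\}$ is never the base of a non-root square, as there $V\setminus p\ne\emptyset$.

**Proposition 9.** The squares $\mathrm{Sq}(V,W)$ form a translation-invariant disc $\Delta$ with vertex set $\{\emptyset\}\cup\mathcal T$ (each once). Its boundary is a cycle $H$ through every $T\in\mathcal T$ exactly once, and $\emptyset$ is interior.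

*Proof.* Start with the $n$ root squares $\{\emptyset,\{p-2\},\{p\},\{p-2,p\}\}$. As $n$ is odd, they form a wheel around $\emptyset$, whose neighbors in cyclic order are $\{0\},\{2\},\{4\},\dots$. Its boundary edges are all $f(\{p\},\{p-2,p\})$ and all $r(\{p-2,p\})=\{\{p-2\},\{p-2,p\}\}$.

Now add the other squares in the above order. By Lemma 8 the base of the new square is a non-base edge of the parent's square, which is already present by Step 1. So it became a boundary edge when the parent's square was added; if the parent is a root pair, note that by Step 2 the base is not a spoke $r(\{p\})$. It is still a boundary edge, since by Step 2 it is the base of only one non-root square. The vertices $V,W$ are new, since pairs partition $\mathcal T$. So a square is glued to a disc along one boundary edge $\{X,Y\}$, where $X=V\setminus p$ and $Y=W\setminus p$, and in the boundary cycle this edge is replaced by the path $X,V,W,Y$. The result is again a disc, and boundary vertices stay on the boundary. At the end all of $\mathcal T$ is on the boundary cycle, each set once. The vertices, the edges $r(T)$, $f(V,W)$ and the squares are given by equivariant rules, so translations map $\Delta$ to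 itself. $\square$

Since $r(T)=\{T\setminus p(T),T\}$ is an edge of $\Delta$ for every $T\in\mathcal T$, conditions 1 and 2 of Proposition 6 hold.

**Step 3: the two forms of gluing.** For the choice of cuts we read Lemma 8 upwards. Gluing a square on a boundary edge $e=\{X,Y\}$, $X$ the lower endpoint, means adding an element $y$ to both ends:

* if $e=f(V_0,W_0)$ is a far edge with $p=p(V_0)$, then $y=p+3$;
* if $e=r(A)$ is a removal edge, so $Y=A$ and $X=B:=A\setminus p(A)$, then $y=p(A)+2$.

The new pair is $V=X\cup y$, $W=Y\cup y$ with $p(V)=p(W)=y$. The new edges are $r(V)=\{X,V\}$, $f=\{V,W\}$, $r(W)=\{Y,W\}$, with lower endpoints $X,V,Y$. Moreover, the position of $y$ is controlled.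

* For $e=f(V_0,W_0)$, $y$ lies strictly inside the block of $V_0$ and of $W_0$ starting at $p$. Indeed, by Lemma 8(a) the gap after $p$ in $K(V_0)$ is $\ge7$, and the elements added to $K(V_0)$ shorten it by at most $2$, so these blocks have length $\ge5$.
* For $e=r(A)$, $y$ lies strictly inside the block of $A$ starting at $p(A)$, since $y=p(A)+2\notin A$ and $A\cup y=W$ is sparse.

## 13. Linked cuts along $H$

**Proposition 10.** To each edge $e$ of $H$ one can assign, translation-equivariantly, a cut $c(e)$ belonging to the lower endpoint of $e$, such that for every $T\in\mathcal T$ the cuts of the two $H$-edges at $T$ are linked in $T$.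

*Proof.* We assign cuts to the boundary edges during the construction of $\Delta$, keeping the invariant that at every boundary vertex $T$ the cuts of the two boundary edges at $T$ are linked in $T$. When $e=\{X,Y\}$ is replaced by $r(V),f,r(W)$, we let $r(V)$ and $r(W)$ inherit the cut $c(e)$, which lies in $X\subset Y$. Then nothing changes at $X$ and $Y$. Only a cut for $f$ must be chosen, so that it lies in $V$ and is linked with $c(e)$ in both $V$ and $W$.

**The types.** To be able to continue, we record for each boundary edge one of the following types.

* **F**: $e=f$ is the far edge of a pair, and $c(e)=p$, the $p$ of the pair.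
* **E**: $e=r(A)=\{B,A\}$, $|A|\ge2$, $a=p(A)$, $c(e)=o:=\mathrm{next}_A(a)\in B$, and $g_A^+(a)$ is odd.
* **P**: $e=r(A)=\{B,A\}$, $|A|\ge2$, $a=p(A)$, $c(e)=b:=\mathrm{pred}_A(a)\in B$, and $g_A^-(a)$ is odd.
* **Q**: there is a recorded odd block $[q,q^+)$ of both endpoints of $e$ with $c(e)\in\{q,q^+\}$; and $q\ne p$ if $e=f$ is the far edge of a pair with this $p$, respectively $q\ne a$ if $e=r(A)$ with $a=p(A)$.

**Start: the wheel.** The edge $f(\{p\},\{p-2,p\})$ gets the cut $p$: type F. The edge $r(\{p-2,p\})=\{\{p-2\},\{p-2,p\}\}$ gets the cut $p-2=\mathrm{next}(p)$; the gap after $p$ is $n-2$, which is odd: type E. At $\{p-2,p\}$ the cuts are $p$ and $p-2$, the ends of the odd block $[p,p-2)$. At $\{p\}$ the boundary edges are $f(\{p\},\{p-2,p\})$ and $r(\{p,p+2\})$, both with cut $p$, which is linked to itself. So the invariant holds.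

**Gluing on type F**, $y=p+3$. As $y$ lies strictly inside the block starting at $p$, $[p,y)$ is a block of length $3$ of both $V$ and $W$, so $p,y$ are linked in $V$ and $W$. Give $f$ the cut $y=p(V)$: type F. The edges $r(V),r(W)$ carry the cut $p=\mathrm{pred}(y)$ with gap $3$: type P.

**Gluing on type E**, $y=a+2$. The block $[a,o)$ of $A$ is split in $W=A\cup y$ into $[a,y)$ and $[y,o)$. As $o\ne a$, $[y,o)$ is also a block of $V=B\cup y=W\setminus a$. Its length $g_A^+(a)-2$ is odd, so $y,o$ are linked in $V$ and $W$. Give $f$ the cut $y$: type F. The edges $r(V),r(W)$ carry the cut $o=\mathrm{next}(y)$: type E.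

**Gluing on type P**, $y=a+2$. In $V=B\cup y$ the element $a$ is absent, so $[b,y)$ is a block of $V$, of odd length $g_A^-(a)+2$; thus $b,y$ are linked in $V$. In $W=A\cup y$ the block $[b,a)$ is odd and $[a,y)$ is trivial, so $\mathrm{word}(W,y)=\mathrm{word}(W,a)$; thus $b,y$ are linked in $W$ via the odd block $[b,a)$. Give $f$ the cut $y$: type F. The edge $r(V)=\{B,V\}$ carries the cut $b=\mathrm{pred}_V(y)$: type P. The edge $r(W)=\{A,W\}$ carries the cut $b$: type Q with the block $[b,a)$, which is a block of both $A$ and $W$; and $b\ne y=p(W)$.

**Gluing on type Q.** By Step 3 of Section 12, $y$ lies strictly inside the block of $Y$ starting at $p$ (respectively $a$). Since $q\ne p$ (respectively $q\ne a$), this is not the block $[q,q^+)$ of $Y$; so $y\notin[q,q^+)$. Hence $[q,q^+)$, a block of $X$ and $Y$, is also a block of $V=X\cup y$ and $W=Y\cup y$. Give $f$ the other end of $[q,q^+)$ than $c(e)$; it lies in $X\subset V$. The two cuts are the ends of an odd block of $V$ and of $W$, so they are linked in both. The edges $r(V),f,r(W)$ are all of type Q with the same block; here $q\ne y=p(V)=p(W)$, as $q\in X$.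

All rules are equivariant and depend only on the ancestry of the edge, which is compatible with translations. So the assignment is equivariant. $\square$

By Propositions 9 and 10 the hypotheses of Proposition 6 hold, and we obtain $\Sigma$.

## 14. The sector for seven curves

Let $n=7$. The sets in $\mathcal K$ are the singletons and the translates of $03$, so $\Delta$ consists of the seven root squares and, on each far edge $f(\{p\},\{p-2,p\})$, one further square (Section 10). One period of $H$, with the cuts of Section 13, is
$$5\;\overset{5}{-}\;05\;\overset{0}{-}\;035\;\overset{3}{-}\;03\;\overset{0}{-}\;0 .$$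
The first edge is $r(05)$, of type E. The far edge of the root pair $0,\,05$ had type F and cut $0$; gluing on it gave $r(035)$ and $r(03)$ the cut $0$ and the new far edge $\{03,035\}$ the cut $3$. The cuts are linked at $05$ via $[0,5)$, at $035$ and at $03$ via $[0,3)$, and at $0$ trivially: the next edge is the first one translated by $2$, with cut $5+2=0$.

The corresponding sector of $\Sigma$ can be read as a sequence of adjacent transpositions of the order $5601234$, where $k$ means swapping the positions $k,k+1$:
$$2\,3\,4\,5\;|\;4\,3\;|\;6\,1\,5\,2\;|\;4\,3\;|\;4\,3\;|\;5\,4\,2\,3 .$$
The groups are the strip on $5,05$; the strip on $05,035$; two squares each of $\overline\Delta$ and $\Delta$; the strip on $035,03$; the disc $D_{03}$; and the strip on $03,0$. After the groups the order is, in turn,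
$$5012364,\quad 5031264,\quad 0351426,\quad 0345126,\quad 0314526,\quad 0123456,$$
and the last one is the first order translated by $2$. There are $18=(2^7-2)/7$ swaps. The $3$-sets met are $056,015,035,034,013$, one from each of the five translation classes, and then $012=056+2$.

## 15. A rotation-symmetric picture in the plane

We now turn the translation-invariant sphere into a diagram in the plane with $\rho(\gamma_i)=\gamma_{i+1}$. This completes the proof of Theorem A for $n\ge5$.

**Step 1: cut the sphere into congruent sectors.** Realize the faces of $\Sigma$ as Euclidean unit squares, so that translations act isometrically on squares. Let $g$ be the action of $S\mapsto S+2$. Then $g^n=1$ and $g(\Gamma_x)=\Gamma_{x+2}$. Let $\gamma$ be the path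
$$\emptyset,\ \{0\},\ \{0,1\},\ \dots,\ \{0,\dots,n-2\},\ Z$$
in the $1$-skeleton. It consists of the edge $r(\{0\})$, the path $D_{\{0\}}$ (the singleton has one block, so Lemma 5 gives a path), and the edge $\theta(r(\{0\}))$. The inner vertices of $g^k\gamma$ lie in $P_{\{2k\}}$, so the paths $g^k\gamma$, $k\in\mathbb Z_n$, meet only in $\emptyset$ and $Z$. Around $\emptyset$ they occur in the cyclic order $\gamma,g\gamma,g^2\gamma,\dots$, because the neighbors of $\emptyset$ in cyclic order are $\{0\},\{2\},\{4\},\dots$. So they cut $\Sigma$ into closed discs $\Lambda_k$ bounded by $g^k\gamma\cup g^{k+1}\gamma$, where $\Lambda_k$ contains the root square with $p=2k+2$. Hence $g\Lambda_k=\Lambda_{k+1}$.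

**Step 2: the target sectors.** In $\mathbb C\cup\{\infty\}$ let $\rho$ be the rotation by $2\pi/n$ about $c=0$, and let $L_k$ be the closed disc consisting of $0$, $\infty$ and the closed sector $2\pi k/n\le\arg\le2\pi(k+1)/n$. Choose a homeomorphism $h$ of $\gamma$ onto the ray $\arg=0$ (with $0,\infty$) with $h(\emptyset)=\infty$, $h(Z)=0$, and put $h=\rho h g^{-1}$ on $g\gamma$. This gives a homeomorphism $\partial\Lambda_0\to\partial L_0$. Orient $\Sigma$ so that it respects the boundary orientations.

**Step 3: make the crossings straight.** Transversality must survive, so we prescribe $h$ near the crossings. Let $x_1,\dots,x_N$ be the centers of the squares in $\Lambda_0$; they are interior to $\Lambda_0$. Let $N_i$ be a small round disc about $x_i$ in its square, let $M_i$ be disjoint round discs in the interior of $L_0\setminus\{0,\infty\}$, and let $h|_{N_i}:N_i\to M_i$ be an orientation-preserving similarity.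

**Step 4: extend over the sector.** The sets $\Lambda_0\setminus\bigcup\operatorname{int}N_i$ and $L_0\setminus\bigcup\operatorname{int}M_i$ are discs with $N$ holes. An orientation-compatible homeomorphism between the boundaries of two discs with $N$ holes extends to a homeomorphism between them. To see this, choose in the first surface disjoint arcs, the $i$-th from a point $u_i$ of the outer boundary to a point $v_i$ of the boundary of the $i$-th hole, and in the second surface disjoint arcs from $h(u_i)$ to $h(v_i)$. Such arcs can be chosen one after the other, since cutting a disc with holes along an arc from the outer boundary to a hole leaves a disc with one hole less. Extend $h$ over the arcs. After cutting along the arcs both surfaces are discs. The boundary of each runs along the outer boundary and makes, at the points $u_i$ (respectively $h(u_i)$), a detour along the arc, around the hole and back. As orientations are compatible, $h$ gives a homeomorphism of the boundary circles of these two discs, and it extends to the discs by coning. It agrees on the two sides of each arc, so it defines a homeomorphism of the original surfaces. Thus $h$ extends to a homeomorphism $\Lambda_0\to L_0$.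

**Step 5: extend equivariantly.** Put $h=\rho^khg^{-k}$ on $\Lambda_k$. On $g^{k+1}\gamma$ the definitions from $\Lambda_k$ and $\Lambda_{k+1}$ agree, because $h|_{g\gamma}=\rho hg^{-1}$; and $\rho^n=1$, $g^n=1$, so the definitions also fit when $k$ passes from $n-1$ to $0$. So $h:\Sigma\to\mathbb C\cup\{\infty\}$ is a homeomorphism with $hg=\rho h$.

**Step 6: the diagram.** Near each crossing the curves $h(\Gamma_x)$ are straight segments crossing at a right angle, so all crossings are transversal. Since $h(\emptyset)=\infty$, Proposition 1 says that the curves $h(\Gamma_x)\subset\mathbb C$ form a simple monotone Venn diagram, and $\rho(h(\Gamma_x))=h(g\Gamma_x)=h(\Gamma_{x+2})$. Put $\gamma_i:=h(\Gamma_{2i})$, which lists all curves because $2$ is invertible modulo $n$. Then $\rho(\gamma_i)=\gamma_{i+1}$. Relabeling $\Gamma_{2i}$ as $i$ only permutes the subsets, so the Venn property and monotonicity are kept. This proves Theorem A for prime $n\ge5$; the cases $n=2,3$ are in Section 1. $\blacksquare$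

Together with Section 3, which excludes composite $n$ even for non-simple diagrams, and with the monotonicity in Step 6 for prime $n\ge5$, this proves Theorem B. $\blacksquare$
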